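\title{Vanishing of integral homology in multiparameter random simplicial complexes}

\begin{abstract}
Let $X\sim X(n,p_1,p_2,\dots)$ be the random simplicial complex on $n$ vertices in which each $i$-simplex whose boundary is present is added with probability $p_i=n^{-\alpha_i}$. The condition $\sum_{i=1}^k\binom ki\alpha_i<1$ is known to imply that $H^{k-1}(X;\mathbb{Q})=0$ with high probability. We prove that it implies $H_{k-1}(X;\mathbb{Z})=0$ with high probability, which answers a question from a paper of Fowler. More precisely, the integral homology vanishes in all degrees below $k$ as soon as $n\prod_{i\le k}p_i^{\binom ki}$ exceeds a suitable multiple of $\log n$, and the order $\log n$ cannot be lowered. The proof adds vertices one at a time and shows that each new vertex kills, in expectation, a fixed fraction first of the rank and then of the logarithm of the order of the surviving homology.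
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $p_1,p_2,\dots\in[0,1]$. The random simplicial complex $X\sim X(n,p_1,p_2,\dots)$ on the vertex set $[n]=\{1,\dots,n\}$ is built one dimension at a time. Its $1$-skeleton is the Erd\H{o}s--R\'enyi graph $G(n,p_1)$, in which each edge is present independently with probability $p_1$. Inductively, for $i>1$, every $i$-simplex (a set of $i+1$ vertices) whose boundary is already contained in the complex is added independently with probability $p_i$. Let $p_i=n^{-\alpha_i}$ with fixed exponents $\alpha_i\in[0,\infty]$, where $\alpha_i=\infty$ means $p_i=0$, and fix an integer $k\ge1$. An event holds \emph{with high probability} (w.h.p.)\ if its probability tends to $1$ as $n\to\infty$. It is known that the condition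
\begin{equation}\label{eq:star}
\sum_{i=1}^k\binom ki\alpha_i<1 \tag{$\ast$}
\end{equation}
implies that w.h.p.\ $H^{k-1}(X;\mathbb{Q})=0$, cohomology in degree $0$ being reduced. Open Problem~2 of \cite{Fowler} asks:
\begin{quote}
Does \eqref{eq:star} imply that w.h.p.\ $H_{k-1}(X;\mathbb{Z})=0$ (reduced if $k=1$)?
\end{quote}

To see what \eqref{eq:star} measures, let $\tau$ be a $(k-1)$-face of $X$ and $w\notin\tau$ a vertex. The simplex $\tau\cup\{w\}$ is a face exactly when all simplices $\theta\cup\{w\}$ with $\emptyset\ne\theta\subset\tau$ are accepted. There are $\binom ki$ subsets $\theta$ with $i$ elements, and for these $\theta\cup\{w\}$ has dimension $i$. So the number of $k$-faces containing $\tau$ is binomial with $n-k$ trials and success probability $\lambda_k/n$, where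
\[
\lambda_k=n\prod_{i=1}^kp_i^{\binom ki},
\]
and \eqref{eq:star} says that this average degree $\lambda_k$ is a positive power of $n$. For $k=1$ it reads $\alpha_1<1$, and the conclusion is the connectivity of a random graph with $np_1=n^{1-\alpha_1}$. If the $(k-1)$-skeleton is complete, it reads $\alpha_k<1$; if $p_i=1$ for $i\ge2$, so that every clique of the graph is a face, it reads $k\alpha_1<1$.

The visible obstruction to vanishing is a $(k-1)$-face that lies in no $k$-face: a cycle passing through such a face cannot bound. A given face is of this kind with probability about $e^{-\lambda_k}$, and there are at most $n^k$ faces, so the obstruction disappears once $\lambda_k$ is a large multiple of $\log n$. One would guess that the homology disappears with it, over any coefficients.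

The rational statement does not give this. The group $H^{k-1}(X;\mathbb{Q})$ vanishes exactly when $H_{k-1}(X;\mathbb{Z})$ is finite. For $k=1$ the reduced group is free, and finite means zero; but already for $k=2$ a triangulated projective plane has $H_1=\mathbb{Z}/2$. One has to exclude torsion at all primes at once. The general bound on the order of the torsion (Lemma~\ref{lem:torsion}) is $(k+1)^{n^k/2}$, so primes up to this size are not excluded in advance, and an estimate of the form $e^{-c\lambda_k}$ for each prime separately could not be summed over them. Nevertheless, the guess is right.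

We write $\widetilde H$ for reduced (co)homology in the convention of Section~\ref{sec:tools}: it agrees with $H$ in positive degrees, and $\widetilde H_{-1}(Y)=0$ if and only if $Y$ has a vertex. The symbol $\log$ denotes the natural logarithm. Put
\begin{equation}\label{eq:constants}
\begin{gathered}
a_k=\binom{k+1}2\quad(k\ge0),\qquad c_0=1,\qquad c_k=\frac1{2\cdot7^k}\quad(k\ge1),\\
C_0=1,\qquad C_k=\bigl(2k+2+\log_2(k+1)\bigr)C_{k-1}\quad(k\ge1).
\end{gathered}
\end{equation}

\begin{theorem}\label{thm:answer}
Let $k\ge1$ and $X\sim X(n,p_1,p_2,\dots)$.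
\begin{enumerate}
\item[(a)] Let $p_i=n^{-\alpha_i}$ satisfy \eqref{eq:star}, and put $\varepsilon=1-\sum_{i=1}^k\binom ki\alpha_i>0$. Then
\[
\mathbb{P}\bigl(\widetilde H_{k-1}(X;\mathbb{Z})\ne0\bigr)\le Cn^a\exp(-c\,n^\varepsilon),
\]
where $a,c,C>0$ depend only on $k$. In particular, w.h.p.\ $\widetilde H_{k-1}(X;\mathbb{Z})=0$.
\item[(b)] Let $p_i=p_i(n)$ be arbitrary, let $B>0$, and suppose that $\lambda_k\ge c_k^{-1}(a_k+B)\log n$. Then with probability $1-O(n^{-B})$, for all $j\le k-1$ and all abelian groups $A$ simultaneously, $\widetilde H_j(X;A)=\widetilde H^j(X;A)=0$, and $H^k(X;\mathbb{Z})$ is torsion-free.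
\end{enumerate}
\end{theorem}

The proof does not use the rational vanishing theorem. It is an induction on $k$ that passes to links, and in a link the vertices are random as well. We therefore work in a slightly larger model, which is closed under taking links, and prove a bound that holds for every number of vertices. Let $V$ be a finite set with $N=|V|\ge1$ and let $r=(r_0,r_1,\dots)$ be a sequence in $[0,1]$. Take independent \emph{coins} $\xi_\sigma\in\{0,1\}$, one for each nonempty $\sigma\subset V$, with $\mathbb{P}(\xi_\sigma=1)=r_{|\sigma|-1}$, and let $X(V;r)$ be the distribution of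
\[
X=\{\sigma\subset V:\ \xi_{\sigma'}=1\text{ for all }\emptyset\ne\sigma'\subset\sigma\}.
\]
A set $\sigma$ whose proper subsets are all faces is a face if and only if $\xi_\sigma=1$. Revealing the coins in order of dimension thus shows that $V=[n]$, $r_0=1$, $r_i=p_i$ gives $X(n,p_1,p_2,\dots)$. Put
\[
\lambda_k(V;r)=|V|\prod_{i=0}^kr_i^{\binom ki},
\]
which extends the definition of $\lambda_k$ above.

\begin{theorem}\label{thm:main}
For all $k\ge0$, all $V$ and all $r$, a complex $X\sim X(V;r)$ satisfies
\[
\mathbb{P}\bigl(\widetilde H_{k-1}(X;\mathbb{Z})\ne0\bigr)\le C_k\,N^{a_k}\,e^{-c_k\lambda_k(V;r)} .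
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]
Under \eqref{eq:star} we have $\lambda_k=n^\varepsilon$, which gives (a) with $a=a_k$, $c=c_k$, $C=C_k$.

For (b), let $0\le j\le k$. Since $\binom ji\le\binom ki$, we have $\lambda_j\ge\lambda_k$; also $a_j\le a_k$, $c_j\ge c_k$ and $C_j\le C_k$. Theorem~\ref{thm:main} with $j$ in place of $k$ bounds the probability that $\widetilde H_{j-1}(X;\mathbb{Z})\ne0$ by $C_kn^{a_k}e^{-c_k\lambda_k}\le C_kn^{-B}$. So with probability $1-O(n^{-B})$ all groups $\widetilde H_j=\widetilde H_j(X;\mathbb{Z})$ with $j\le k-1$ vanish. The universal coefficient theorem states that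
\begin{align*}
\widetilde H_j(X;A)&\cong(\widetilde H_j\otimes A)\oplus\operatorname{Tor}(\widetilde H_{j-1},A),\\
\widetilde H^j(X;A)&\cong\operatorname{Hom}(\widetilde H_j,A)\oplus\operatorname{Ext}(\widetilde H_{j-1},A).
\end{align*}
For $j\le k-1$ all four summands vanish, and $H^k(X;\mathbb{Z})\cong\operatorname{Hom}(\widetilde H_k,\mathbb{Z})$ is torsion-free.
\end{proof}

Two complements, not needed for the answer, show how sharp the hypotheses are. The first concerns the exponents, the second the order $\log n$ in part (b).

\begin{proposition}\label{prop:exponents}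
Let $p_i=n^{-\alpha_i}$ and $S_j=\sum_{i=1}^j\binom ji\alpha_i$, so that $S_0=0$ and $S_j$ is nondecreasing in $j$. If $k\ge1$ and $S_{k-1}<1<S_k\le\infty$, then w.h.p.\ $\widetilde H_{k-1}(X;\mathbb{Q})\ne0$. Hence, if $S_j\ne1$ for all $j\le k$, then $S_k<1$ implies that w.h.p.\ $\widetilde H_0=\dots=\widetilde H_{k-1}=0$ over $\mathbb{Z}$, and $S_k>1$ implies that w.h.p.\ one of these groups is nonzero, even over $\mathbb{Q}$.
\end{proposition}

\begin{proposition}\label{prop:log}
Let $k\ge1$, $p_1=\dots=p_{k-1}=1$ and $p_k=c\log n/n$ with $0<c<k$, so that $\lambda_k=c\log n$. Then w.h.p.\ $\widetilde H_{k-1}(X;\mathbb{Q})\ne0$.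
\end{proposition}

Sections~\ref{sec:tools} and~\ref{sec:links} collect the algebra and describe links in $X(V;r)$. Section~\ref{sec:idea} explains the method and carries it out by hand for $k=1$ and $k=2$. Section~\ref{sec:cycles} proves the key estimate for one new vertex, Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves the two propositions.

\section{Augmented homology and the size of an abelian group}\label{sec:tools}

\subsection{Augmented chains}
A \emph{complex} is a family of subsets of a finite set that is closed under taking subsets and contains $\emptyset$. A $j$-face is a member with $j+1$ elements, so $\emptyset$ is the unique $(-1)$-face. For a set $W$ of vertices, $Y[W]=\{\sigma\in Y:\sigma\subset W\}$ is the induced subcomplex. The group $C_j(Y)$ is the free abelian group on the oriented $j$-faces $[v_0,\dots,v_j]$, with $\partial[v_0,\dots,v_j]=\sum_i(-1)^i[v_0,\dots,\widehat{v_i},\dots,v_j]$ and in particular $\partial[v]=[\emptyset]$. We write $Z_j(Y)$ for the cycles and $\widetilde H_j(Y)$ for the homology of this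 augmented complex; coefficients are in $\mathbb{Z}$ unless indicated. Thus $\widetilde H_{-1}(\{\emptyset\})=\mathbb{Z}$, $\widetilde H_{-1}(Y)=0$ if $Y$ has a vertex, and $\widetilde H_j=0$ for $j\le-2$. For complexes $P,Q$ on disjoint vertex sets, the \emph{join} is $P*Q=\{\sigma\cup\tau:\sigma\in P,\ \tau\in Q\}$. For a finite set $\rho$ let $\bar\rho$ be the complex of all subsets of $\rho$ and, if $\rho\ne\emptyset$, let $\partial\rho=\bar\rho\setminus\{\rho\}$. We write $w*Q$ for $\overline{\{w\}}*Q$ and $w\cup\sigma$ for $\{w\}\cup\sigma$. Three standard facts are used.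

\begin{enumerate}
\item[(H1)] \emph{Cones.} Prepending $w$ defines a map $c\mapsto w*c$ from $C_j(Q)$ to $C_{j+1}(w*Q)$ with $\partial(w*c)=c-w*\partial c$. Hence every cycle $z$ of $Q$ equals $\partial(w*z)$. A chain $c_0+w*c_1$ of $w*Q$ is a cycle only if $c_1=-\partial c_0$, and then it equals $\partial(w*c_0)$; so $w*Q$ has no homology in any degree. The complex $\bar\rho*Q$ with $\rho\ne\emptyset$ is a cone whose apex is any $w\in\rho$.
\item[(H2)] \emph{Mayer--Vietoris.} If $Y=Y_1\cup Y_2$, the sequence $0\to C_j(Y_1\cap Y_2)\to C_j(Y_1)\oplus C_j(Y_2)\to C_j(Y)\to0$ is exact for all $j$, including $j=-1$, because all complexes share the empty face. So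
\[
\widetilde H_j(Y_1)\oplus\widetilde H_j(Y_2)\to\widetilde H_j(Y)\to\widetilde H_{j-1}(Y_1\cap Y_2)
\]
is exact for all $j$, with no exception when $Y_1\cap Y_2$ has no vertex.
\item[(H3)] \emph{Joins with spheres.} We have $C_m(P*Q)=\bigoplus_{a+b=m-1}C_a(P)\otimes C_b(Q)$: up to a shift of degree by one, the chain complex of a join is the tensor product of the chain complexes of the factors. Let $|\rho|=j\ge1$. The cone $\bar\rho$ has no homology, and $\partial\rho$ arises from it by deleting the only generator in degree $j-1$, so the homology of $\partial\rho$ is $\mathbb{Z}$ in degree $j-2$ and zero elsewhere. It is free, so the K\"unneth formula has no torsion terms and gives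
\[
\widetilde H_m(\partial\rho*Q)\cong\widetilde H_{m-j+1}(Q).
\]
For $j=1$ we have $\partial\rho=\{\emptyset\}$ and $\partial\rho*Q=Q$.
\end{enumerate}

\subsection{Two measures of size}
We measure how much homology is left by a function $\ell$, which is either
\begin{itemize}
\item $\ell(T)=\operatorname{rank}T=\dim_{\mathbb{Q}}(T\otimes\mathbb{Q})$ on finitely generated abelian groups, or
\item $\ell(T)=\log_2|T|$ on finite abelian groups.
\end{itemize}
In both cases $\ell\ge0$ and $\ell(T/P)=\ell(T)-\ell(P)$ for a subgroup $P\subset T$. Consequently $\ell$ is monotone under inclusion, and the isomorphism $(P+Q)/Q\cong P/(P\cap Q)$ gives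
\begin{equation}\label{eq:modular}
\ell(P+Q)-\ell(Q)=\ell(P)-\ell(P\cap Q).
\end{equation}
An infinite group has rank at least $1$, and a nonzero finite group has $\log_2|T|\ge1$. The second measure treats all primes at once: it is the sum over primes $p$ of $\log_2$ of the order of the $p$-part.

The next lemma is the only place where randomness meets algebra. It says that a random part of a generating family generates, on average, a proportional part of the group. No independence is assumed.

\begin{lemma}\label{lem:subfamily}
Let $T$ be a group on which $\ell$ is defined, let $P_1,\dots,P_m$ be subgroups with $P_1+\dots+P_m=T$, and let $I\subset\{1,\dots,m\}$ be a random set with $\mathbb{P}(t\in I)\ge\beta$ for every $t$. Then $\mathbb{E}\,\ell\bigl(\sum_{t\in I}P_t\bigr)\ge\beta\,\ell(T)$.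
\end{lemma}

\begin{proof}
Put $Q_t=\sum_{i\le t}P_i$ and $R_t=\sum_{i\le t,\,i\in I}P_i$, so that $R_t\subset Q_t$ and $Q_0=R_0=0$. If $t\in I$, then \eqref{eq:modular}, used twice, gives
\[
\ell(R_t)-\ell(R_{t-1})=\ell(P_t)-\ell(P_t\cap R_{t-1})\ge\ell(P_t)-\ell(P_t\cap Q_{t-1})=\ell(Q_t)-\ell(Q_{t-1}).
\]
If $t\notin I$, then $R_t=R_{t-1}$. Hence $\ell(R_m)\ge\sum_t\mathbf 1[t\in I]\,\bigl(\ell(Q_t)-\ell(Q_{t-1})\bigr)$. The differences on the right are deterministic and nonnegative, and their sum is $\ell(T)$. Take expectations.
\end{proof}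

The torsion may be exponentially large, but its logarithm is polynomial in the number of vertices, as the rank is.

\begin{lemma}\label{lem:torsion}
Let $k\ge1$ and let $Y$ be a complex on at most $N$ vertices. Then $\operatorname{rank}\widetilde H_{k-1}(Y)\le N^k$, and the torsion subgroup of $\widetilde H_{k-1}(Y)$ has order at most $(k+1)^{N^k/2}$.
\end{lemma}

\begin{proof}
The group $C_{k-1}(Y)$ has rank at most $\binom Nk\le N^k$, which bounds the rank of the homology and also the rank $d$ of the integer matrix of $\partial_k\colon C_k(Y)\to C_{k-1}(Y)$. The group $\widetilde H_{k-1}(Y)=Z_{k-1}/\operatorname{im}\partial_k$ is a subgroup of $\operatorname{coker}\partial_k$, so it suffices to bound the torsion of the cokernel. By the Smith normal form, the order of the torsion subgroup of the cokernel of an integer matrix of rank $d$ is the greatest common divisor of its $d\times d$ minors; it is therefore at most the absolute value of any nonzero such minor. Each column of $\partial_k$ has $k+1$ entries $\pm1$ and zeros elsewhere. Hadamard's inequality bounds the absolute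 value of a determinant by the product of the Euclidean norms of its columns, which is here at most $(k+1)^{d/2}$.
\end{proof}

\section{Links}\label{sec:links}

Let $X\sim X(V;r)$ be given by coins $\xi_\sigma$. For disjoint sets $S,W\subset V$ put
\[
\Lambda(S;W)=\{\mu\subset W:\ \xi_{\mu'\cup\theta}=1\text{ for all }\emptyset\ne\mu'\subset\mu\text{ and all }\theta\subset S\}.
\]
This is a complex. If $S\in X$, it is the link $\{\mu\subset W:\mu\cup S\in X\}$, since a nonempty subset of $\mu\cup S$ either lies in $S$ or has the form $\mu'\cup\theta$ above. But $\Lambda(S;W)$ does not look at the coins of subsets of $S$: it is the link that $S$ \emph{would} have, defined before we know whether $S$ is a face. This lets us control links first and toss the coins inside $S$ later. Note that $\Lambda(\emptyset;W)=X[W]$ and that $\Lambda(S;W)\subset\Lambda(S';W)$ if $S'\subset S$.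

\begin{lemma}\label{lem:link}
Let $S,W\subset V$ be disjoint, $W\ne\emptyset$, $s=|S|$, and put $r^{(s)}_i=\prod_{t=0}^sr_{i+t}^{\binom st}$. Then $\Lambda(S;W)\sim X(W;r^{(s)})$, and for every $k\ge s$,
\[
\lambda_{k-s}(W;r^{(s)})=\frac{|W|}N\,\lambda_k(V;r).
\]
\end{lemma}

\begin{proof}
For $\emptyset\ne\mu\subset W$ let $\xi'_\mu=\prod_{\theta\subset S}\xi_{\mu\cup\theta}$. The sets $\mu\cup\theta$ are distinct for distinct pairs $(\mu,\theta)$, so the $\xi'_\mu$ are independent. There are $\binom st$ subsets $\theta$ with $t$ elements, and then $\mu\cup\theta$ has dimension $|\mu|-1+t$; hence $\mathbb{P}(\xi'_\mu=1)=r^{(s)}_{|\mu|-1}$. The complex $\Lambda(S;W)$ is built from the coins $\xi'$ as $X$ is built from $\xi$. Finally, Vandermonde's identity $\sum_{i+t=l}\binom{k-s}i\binom st=\binom kl$ gives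
\[
\prod_{i=0}^{k-s}\bigl(r_i^{(s)}\bigr)^{\binom{k-s}i}=\prod_{i,t}r_{i+t}^{\binom{k-s}i\binom st}=\prod_{l=0}^kr_l^{\binom kl}.\qedhere
\]
\end{proof}

So passing to the link of $s$ vertices lowers $k$ by $s$ and preserves the average degree, up to the factor $|W|/N$. This is where the binomial exponents in $\lambda_k$ enter the induction: the hypothesis that $\lambda_k$ is large for $X$ is the hypothesis of Theorem~\ref{thm:main} for $\widetilde H_{k-s-1}$ of the link.

\section{One new vertex: the cases $k=1$ and $k=2$}\label{sec:idea}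

Fix $k\ge1$ and put
\[
\beta=\prod_{i=1}^kr_i^{\binom ki},\qquad\text{so that }\lambda_k(V;r)=Nr_0\beta .
\]
Let $U\subset V$, $K=X[U]$, $v\in V\setminus U$ and $L_v=\Lambda(\{v\};U)\subset K$. For a quotient $T$ of $\widetilde H_{k-1}(K)$ on which $\ell$ is defined and a subcomplex $D\subset K$, let
\[
h_T(D)=\ell\bigl(\operatorname{im}(Z_{k-1}(D)\to T)\bigr)
\]
be the size of the part of $T$ that is carried by cycles of $D$.

Let $U\subset W\subset V\setminus\{v\}$, and let $T$ and $T'$ be the images of $\widetilde H_{k-1}(K)$ in $\widetilde H_{k-1}(X[W])$ and in $\widetilde H_{k-1}(X[W\cup v])$. Then $T'$ is a quotient of $T$. If $\xi_v=1$, then $v*L_v\subset X[W\cup v]$, and by (H1) every cycle of $L_v$ bounds there. Therefore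
\begin{equation}\label{eq:kill}
\ell(T')\le\ell(T)-\xi_v\,h_T(L_v).
\end{equation}
A given $(k-1)$-face of $K$ lies in $L_v$ with probability $\beta$. If $h_T(L_v)$ is about $\beta\,\ell(T)$ on average, then each new vertex multiplies $\ell$ by about $1-r_0\beta$, and a constant proportion of the $N$ vertices multiplies it by $e^{-c\lambda_k}$. By Lemma~\ref{lem:torsion} the starting value is polynomial in $N$, which is the shape of Theorem~\ref{thm:main}.

The difficulty is that $v$ kills cycles, not faces, and a cycle lies in $L_v$ only if all its faces do. For $k=1$, let $K$ consist of two isolated vertices. Then $\widetilde H_0(K)=\mathbb{Z}$ is killed only if $v$ is joined to both, which has probability $r_1^2=\beta^2$. A rate $\beta^2$ would give a decay $e^{-cNr_0\beta^2}$, which is useless when $\beta\le N^{-1/2}$. The remedy is to pay for one face only: we prepare a part of $L_v$ in advance, so that each single further face that enters $L_v$ closes a cycle through the prepared part.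

To separate the prepared part from the rest, split $U=V_1\sqcup V_2$. The coins $\xi_{v\cup\sigma}$ with $\sigma\subset U$ meeting $V_1$ are revealed first; the coins $\xi_{v\cup\rho}$ with $\emptyset\ne\rho\subset V_2$ stay fresh. For $\rho\subset V_2$, including $\rho=\emptyset$, put
\[
M_\rho=\Lambda(\rho\cup v;V_1),\qquad L'_v=\Lambda(\{v\};V_2).
\]
The complexes $M_\rho$ do not depend on the fresh coins, and $M_\rho\subset M_{\rho'}$ for $\rho'\subset\rho$. The complex $L'_v$ consists of those $\rho\in X[V_2]$ for which the fresh coins $\xi_{v\cup\rho'}$, $\emptyset\ne\rho'\subset\rho$, all equal $1$. We shall assume two conditions, neither of which involves fresh coins: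
\begin{enumerate}
\item[$(\mathcal S_1)$] the map $\widetilde H_{k-1}(X[V_2])\to\widetilde H_{k-1}(K)$ is onto;
\item[$(\mathcal G_v)$] $\widetilde H_{k-2-|\rho|}(M_\rho)=0$ for all $\rho\in X[V_2]$ with $0\le|\rho|\le k-1$.
\end{enumerate}
The first says that all homology of $K$ is carried by the faces governed by fresh coins. The second says that the prepared part is good; by Lemma~\ref{lem:link} with $s=|\rho|+1$, it consists of instances of Theorem~\ref{thm:main} for smaller $k$.

\begin{example}[$k=1$]\label{ex:one}
Here $\beta=r_1$. Condition $(\mathcal G_v)$ says that $M_\emptyset$ has a vertex $u$: some vertex $u\in V_1$ of $X$ has $\xi_{\{u,v\}}=1$. Let $T$ be the image of $\widetilde H_0(K)$ in $\widetilde H_0(X[W])$. It is free of rank $c$, where $c+1$ is the number of components of $X[W]$ that meet $K$. Suppose $c\ge1$. Then $K$ is disconnected, and $(\mathcal S_1)$ implies that every component of $K$ contains a vertex of $V_2$. In each of the $c$ components of $X[W]$ that meet $K$ and do not contain $u$, choose a vertex $w_i\in V_2$. The classes of $[w_i]-[u]$ form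 a basis of $T$, and the cycle $[w_i]-[u]$ lies in $L_v$ as soon as the single fresh coin $\xi_{\{v,w_i\}}$ equals $1$. Hence $\mathbb{E}\,h_T(L_v)\ge r_1c=\beta\,\ell(T)$.
\end{example}

\begin{example}[$k=2$]\label{ex:two}
Here $\beta=r_1^2r_2$. Suppose that $X[V_2]$ has a vertex. Condition $(\mathcal G_v)$ says that $M_\emptyset$ is connected and that each vertex $w$ of $X[V_2]$ has a vertex $u_w\in M_{\{w\}}\subset M_\emptyset$, that is, $\xi_\sigma=1$ for $\sigma=\{u_w\},\{u_w,v\},\{u_w,w\},\{u_w,v,w\}$. Fix a vertex $u_0$ of $M_\emptyset$, and let $\gamma(w)$ be the $1$-chain formed by a path in $M_\emptyset$ from $u_0$ to $u_w$ followed by the edge $[u_w,w]$, so that $\partial\gamma(w)=[w]-[u_0]$. Extend $\gamma$ linearly to $0$-chains. For an edge $e=[w,w']$ of $X[V_2]$, the chain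
\[
z_e=\gamma(w)+e-\gamma(w')=e-\gamma(\partial e)
\]
is a $1$-cycle of $K$, chosen without looking at fresh coins. If $z=\sum n_ee$ is a cycle of $X[V_2]$, then $\sum n_ez_e=z-\gamma(\partial z)=z$. So by $(\mathcal S_1)$ the classes of the $z_e$ generate any quotient $T$ of $\widetilde H_1(K)$. The cycle $z_e$ lies in $L_v$ as soon as the three fresh coins $\xi_{\{v,w\}},\xi_{\{v,w'\}},\xi_{\{v,w,w'\}}$ equal $1$, which has probability $r_1^2r_2=\beta$. These events are dependent for edges with a common endpoint, but Lemma~\ref{lem:subfamily} allows this and gives $\mathbb{E}\,h_T(L_v)\ge\beta\,\ell(T)$, for the rank and for $\log_2|\cdot|$ alike.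
\end{example}

In both examples $T$ is generated by cycles each of which is attached to a single face $\rho$ of $X[V_2]$ and enters $L_v$ when $\rho$ enters $L'_v$. The next section produces such cycles for every $k$.

\section{Cycles in the link of a new vertex}\label{sec:cycles}

We keep the notation of Section~\ref{sec:idea}. For larger $k$ we do not write down the fillings that replace the paths $\gamma(w)$; we describe the complexes in which they live and show that they exist. For a subcomplex $\Gamma\subset X[V_2]$ put
\[
D(\Gamma)=\{\rho\cup\mu:\ \rho\in\Gamma,\ \mu\in M_\rho\}.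
\]
This is what the link of $v$ would be if the fresh coins selected exactly $\Gamma$. A set $\sigma\subset U$ has a unique decomposition $\sigma=\rho\cup\mu$ with $\rho\subset V_2$ and $\mu\subset V_1$; below, $\rho,\rho'$ always denote subsets of $V_2$ and $\mu$ a subset of $V_1$.

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[(a)] $D(\Gamma)$ is a subcomplex of $K$ that contains $\Gamma$ and increases with $\Gamma$, and $D(\{\emptyset\})=M_\emptyset$.
\item[(b)] $L_v=D(L'_v)$.
\item[(c)] Let $\rho\ne\emptyset$ be a maximal face of $\Gamma$ and $\Gamma'=\Gamma\setminus\{\rho\}$. Then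
\[
D(\Gamma)=D(\Gamma')\cup(\bar\rho*M_\rho),\qquad D(\Gamma')\cap(\bar\rho*M_\rho)=\partial\rho*M_\rho .
\]
Moreover $\partial\rho*M_\rho\subset D(\partial\rho)\subset D(\Gamma')\cap D(\bar\rho)$ and $\bar\rho*M_\rho\subset D(\bar\rho)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Sort the nonempty subsets $\sigma'$ of $\rho\cup\mu$ into those contained in $\rho$ and those meeting $V_1$. The condition $\mu\in M_\rho$ says that $\xi_{\sigma'}=\xi_{v\cup\sigma'}=1$ for all $\sigma'$ of the second kind. The condition $\rho\in X[V_2]$ says that $\xi_{\sigma'}=1$ for all $\sigma'$ of the first kind, which gives $D(\Gamma)\subset K$. The condition $\rho\in L'_v$ says that $\xi_{\sigma'}=\xi_{v\cup\sigma'}=1$ for all $\sigma'$ of the first kind, and $\rho\cup\mu\in L_v$ says the same for all $\sigma'$; this is (b). If $\rho'\subset\rho\in\Gamma$ and $\mu'\subset\mu\in M_\rho$, then $\rho'\in\Gamma$ and $\mu'\in M_\rho\subset M_{\rho'}$, so $D(\Gamma)$ is a complex. It contains $\Gamma$ because $\emptyset\in M_\rho$, and the rest of (a) is read off from the definition.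

For (c), a face $\rho'\cup\mu$ lies in $\bar\rho*M_\rho$ if and only if $\rho'\subset\rho$ and $\mu\in M_\rho$. If $\rho'=\rho$, these are exactly the faces of $D(\Gamma)$ that are not in $D(\Gamma')$. If $\rho'\subsetneq\rho$, these are exactly the faces of $\partial\rho*M_\rho$, and they lie in $D(\partial\rho)$ because $M_\rho\subset M_{\rho'}$. Since $\partial\rho\subset\Gamma'$ and $\partial\rho\subset\bar\rho\subset\Gamma$, all claims follow.
\end{proof}

Let $\Sigma=\{\rho\in X[V_2]:|\rho|\le k\}$ be the $(k-1)$-skeleton of $X[V_2]$. Part (a) of the next lemma generalizes the connectivity that provided the paths $\gamma(w)$, and part (b) generalizes the fact that the cycles $z_e$ generate.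

\begin{lemma}\label{lem:local}
Assume $(\mathcal G_v)$. For every subcomplex $\Gamma\subset\Sigma$:
\begin{enumerate}
\item[(a)] $\widetilde H_{k-2}(D(\Gamma))=0$;
\item[(b)] $Z_{k-1}(D(\Gamma))=\sum_{\rho\in\Gamma}Z_{k-1}(D(\bar\rho))$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both parts are proved by induction on the number of faces of $\Gamma$. For $\Gamma=\{\emptyset\}$, part (a) is $(\mathcal G_v)$ with $\rho=\emptyset$, and (b) is a tautology. Otherwise let $\rho$ and $\Gamma'$ be as in Lemma~\ref{lem:glue}(c), and let $j=|\rho|\in\{1,\dots,k\}$.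

(a) The cone $\bar\rho*M_\rho$ has no homology, so by (H2) the sequence
\[
\widetilde H_{k-2}(D(\Gamma'))\to\widetilde H_{k-2}(D(\Gamma))\to\widetilde H_{k-3}(\partial\rho*M_\rho)
\]
is exact. The left group vanishes by induction. By (H3) the right group is $\widetilde H_{k-2-j}(M_\rho)$. It vanishes by $(\mathcal G_v)$ if $j\le k-1$, and it is $\widetilde H_{-2}=0$ if $j=k$.

(b) The inclusion $\supset$ holds because $D(\bar\rho')\subset D(\Gamma)$ for $\rho'\in\Gamma$. Let $z\in Z_{k-1}(D(\Gamma))$ and write $z=a+b$ with chains $a$ in $D(\Gamma')$ and $b$ in $\bar\rho*M_\rho$. Then $\partial b=-\partial a$ is a $(k-2)$-cycle supported in both complexes, hence in $\partial\rho*M_\rho\subset D(\partial\rho)$. By (a) for the complex $\partial\rho\subset\Sigma$, there is a chain $a'$ in $D(\partial\rho)$ with $\partial a'=\partial b$. Now $z=(a+a')+(b-a')$, where $a+a'\in Z_{k-1}(D(\Gamma'))$ and $b-a'\in Z_{k-1}(D(\bar\rho))$. Apply the induction hypothesis to $a+a'$.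
\end{proof}

\begin{remark}
Condition $(\mathcal G_v)$ is needed over $\mathbb{Z}$. With rational vanishing only, just a multiple of $\partial b$ would bound, and (b) would hold up to finite index. This suffices for the rank but carries no information when $T$ is finite. So the induction in Theorem~\ref{thm:main} uses its integral conclusion in all lower degrees.
\end{remark}

\begin{proposition}\label{prop:key}
Fix the values of all coins inside $U$ and of all coins $\xi_{v\cup\sigma}$ with $\sigma\subset U$, $\sigma\cap V_1\ne\emptyset$, in such a way that $(\mathcal S_1)$ and $(\mathcal G_v)$ hold. Let $T$ be a fixed quotient of $\widetilde H_{k-1}(K)$, finite if $\ell=\log_2|\cdot|$. Then, with expectation over the independent coins $\xi_{v\cup\rho}$, $\emptyset\ne\rho\subset V_2$,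
\[
\mathbb{E}\,h_T(L_v)\ge\beta\,\ell(T).
\]
\end{proposition}

\begin{proof}
For $\rho\in\Sigma$ let $P_\rho$ be the image of $Z_{k-1}(D(\bar\rho))$ in $T$. The complexes $\Sigma$ and $M_\rho$, and hence the groups $P_\rho$, are determined by the fixed coins. By Lemma~\ref{lem:local}(b), $\sum_{\rho\in\Sigma}P_\rho$ is the image of $Z_{k-1}(D(\Sigma))$. This group of cycles contains $Z_{k-1}(\Sigma)=Z_{k-1}(X[V_2])$, which maps onto $T$ by $(\mathcal S_1)$. So $\sum_{\rho\in\Sigma}P_\rho=T$.

Let $I=\Sigma\cap L'_v$. A face $\rho\in\Sigma$ with $j=|\rho|\le k$ has $\binom ji$ subsets $\rho'$ with $i$ elements, and $v\cup\rho'$ has dimension $i$, so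
\[
\mathbb{P}(\rho\in I)=\prod_{i=1}^jr_i^{\binom ji}\ge\beta .
\]
If $\rho\in I$, then $\bar\rho\subset L'_v$, and so $D(\bar\rho)\subset L_v$ by Lemma~\ref{lem:glue}. Thus the image of $Z_{k-1}(L_v)$ contains $\sum_{\rho\in I}P_\rho$, and Lemma~\ref{lem:subfamily} concludes the proof.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We use induction on $k$. For $k=0$ the event $\widetilde H_{-1}(X)\ne0$ means that $X$ has no vertex, and its probability is $(1-r_0)^N\le e^{-Nr_0}=e^{-\lambda_0(V;r)}$.

Let $k\ge1$, assume the theorem for all smaller values and all $V,r$, and write $\lambda=\lambda_k(V;r)=Nr_0\beta\le N$. If $N\le3$, the claimed bound is at least $5e^{-3/14}>1$, because $C_k\ge C_1=5$ and $c_k\le\frac1{14}$. So let $N\ge4$, and split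
\[
V=V_1\sqcup V_2\sqcup V_3\sqcup V_4,\qquad|V_i|\ge\lfloor N/4\rfloor\ge N/7 .
\]
The last inequality reads $1\ge N/7$ for $4\le N\le6$ and follows from $(N-3)/4\ge N/7$ for $N\ge7$. As before, $U=V_1\sqcup V_2$ and $K=X[U]$. The vertices of $V_3$ will kill the rank of the homology coming from $K$, and those of $V_4$ its torsion.

\subsection{The induction hypothesis in links}
Let $S,W\subset V$ be disjoint with $1\le s=|S|\le k$ and $|W|\ge N/7$. By Lemma~\ref{lem:link} and the theorem for $k-s$, the group $\widetilde H_{k-s-1}(\Lambda(S;W))$ is nonzero with probability at most $C_{k-s}N^{a_{k-s}}e^{-c_{k-s}\lambda/7}$. The constants $C_j$ and $a_j$ are nondecreasing in $j$, and $c_j/7\ge c_k$ for $j<k$. Hence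
\begin{equation}\label{eq:eta}
\mathbb{P}\bigl(\widetilde H_{k-s-1}(\Lambda(S;W))\ne0\bigr)\le\eta:=C_{k-1}N^{a_{k-1}}e^{-c_k\lambda}.
\end{equation}

\subsection{New vertices create no new classes}
Inequality \eqref{eq:kill} follows only the classes that come from $K$, so we must know that there are no others. The same argument gives $(\mathcal S_1)$.

Let $w\notin W$ and $\Lambda=\Lambda(\{w\};W)$. If $\xi_w=0$, then $X[W\cup w]=X[W]$. If $\xi_w=1$, then $\Lambda$ is the link of $w$, so $X[W\cup w]=X[W]\cup(w*\Lambda)$ and $X[W]\cap(w*\Lambda)=\Lambda$. By (H1) and (H2) the sequence $\widetilde H_{k-1}(X[W])\to\widetilde H_{k-1}(X[W\cup w])\to\widetilde H_{k-2}(\Lambda)$ is exact. In both cases $\widetilde H_{k-2}(\Lambda)=0$ implies that the first map is onto.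

Start from $V_2$ and add one at a time the vertices of $V_1$, and then those of $V_3\sqcup V_4$. There are at most $N$ steps, and at each of them $|W|\ge|V_2|\ge N/7$. By \eqref{eq:eta} with $s=1$, except with probability at most $N\eta$ all steps are onto. So if $\mathcal S_1$ is the event that condition $(\mathcal S_1)$ holds and $\mathcal S_2$ is the event that $\widetilde H_{k-1}(K)\to\widetilde H_{k-1}(X)$ is onto, then
\begin{equation}\label{eq:surj}
\mathbb{P}\bigl((\mathcal S_1\cap\mathcal S_2)^c\bigr)\le N\eta .
\end{equation}

\subsection{Most new vertices are good}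
For $v\in V_3\sqcup V_4$ let $\mathcal G_v$ be the event that condition $(\mathcal G_v)$ holds. There are at most $\sum_{j<k}N^j\le kN^{k-1}$ subsets $\rho\subset V_2$ with at most $k-1$ elements. For each of them apply \eqref{eq:eta} with $S=\rho\cup v$, $s=|\rho|+1$, $W=V_1$. This gives $\mathbb{P}(\mathcal G_v^c)\le kN^{k-1}\eta$.

This unconditional bound is not yet what is needed, because the group to be killed by $v$ depends on the past, and so does $\mathcal G_v$, through the coins inside $U$. Let $q=\mathbb{P}(\mathcal G_v\mid\text{coins inside }U)$. The event $\mathcal G_v$ depends only on the coins inside $U$ and on the coins $\xi_{v\cup\sigma}$ with $\sigma\subset U$ meeting $V_1$, in the same way for every $v$; so the random variable $q$ does not depend on $v$. Since $\mathbb{E}[1-q]=\mathbb{P}(\mathcal G_v^c)$, Markov's inequality gives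
\begin{equation}\label{eq:q}
\mathbb{P}\bigl(q<\tfrac12\bigr)\le2kN^{k-1}\eta .
\end{equation}
Let $\mathcal U=\mathcal S_1\cap\{q\ge\frac12\}$. This event is determined by the coins inside $U$.

\subsection{Decay of the image}
Enumerate $V_3\sqcup V_4$ as $v_1,\dots,v_m$ with the $m_0=|V_3|$ vertices of $V_3$ first. Let $W_i=U\cup\{v_1,\dots,v_i\}$, let $\mathcal F_i$ be generated by the coins of subsets of $W_i$, and let
\[
T_i=\operatorname{im}\bigl(\widetilde H_{k-1}(K)\to\widetilde H_{k-1}(X[W_i])\bigr),
\]
regarded as a quotient of $\widetilde H_{k-1}(K)$. Both $T_i$ and $\mathcal U$ are $\mathcal F_i$-measurable. We claim that on $\mathcal U$, and on the event that $T_i$ is finite when $\ell=\log_2|\cdot|$,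
\begin{equation}\label{eq:decay}
\mathbb{E}\bigl[\ell(T_{i+1})\mid\mathcal F_i\bigr]\le\bigl(1-\tfrac12r_0\beta\bigr)\,\ell(T_i).
\end{equation}
Let $v=v_{i+1}$. Consider the coin $\xi_v$, the family $\mathrm I$ of coins $\xi_{v\cup\sigma}$ with $\sigma\subset U$ meeting $V_1$, and the family $\mathrm{II}$ of coins $\xi_{v\cup\rho}$ with $\emptyset\ne\rho\subset V_2$. These three are independent of each other and of $\mathcal F_i$. Condition on $\mathcal F_i$ and on $\mathrm I$. This fixes $T_i$ and decides $\mathcal G_v$, and it leaves the distribution of $\mathrm{II}$ unchanged. By Proposition~\ref{prop:key}, the conditional expectation of $h_{T_i}(L_v)$ is at least $\beta\,\ell(T_i)$ on $\mathcal S_1\cap\mathcal G_v$, and it is nonnegative everywhere. Now average over $\mathrm I$. Since $\mathrm I$ is independent of $\mathcal F_i$, we have $\mathbb{P}(\mathcal G_v\mid\mathcal F_i)=q$, so $\mathbb{E}[h_{T_i}(L_v)\mid\mathcal F_i]\ge q\beta\,\ell(T_i)\ge\frac12\beta\,\ell(T_i)$ on $\mathcal U$. The complex $L_v$ does not depend on $\xi_v$, hence $\mathbb{E}[\xi_vh_{T_i}(L_v)\mid\mathcal F_i]\ge\frac12r_0\beta\,\ell(T_i)$.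 Now \eqref{eq:kill} with $W=W_i$ gives \eqref{eq:decay}.

Over a block of at least $N/7$ vertices, the factors in \eqref{eq:decay} multiply to at most $e^{-r_0\beta N/14}=e^{-\lambda/14}$. Two blocks are needed: the rank does not see torsion, and $\log_2|\cdot|$ is available only after the group has become finite.

\emph{Stage 1: the rank, vertices of $V_3$.} By Lemma~\ref{lem:torsion}, $\operatorname{rank}T_0\le N^k$. Iterating \eqref{eq:decay} for the variables $\mathbf 1_{\mathcal U}\operatorname{rank}T_i$, $0\le i\le m_0$, and using that an infinite group has rank at least $1$, we get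
\begin{equation}\label{eq:stage1}
\mathbb{P}(\mathcal U,\ T_{m_0}\text{ infinite})\le\mathbb{E}\bigl[\mathbf 1_{\mathcal U}\operatorname{rank}T_{m_0}\bigr]\le N^ke^{-\lambda/14}.
\end{equation}

\emph{Stage 2: the order, vertices of $V_4$.} The event $\mathcal U'=\mathcal U\cap\{T_{m_0}\text{ finite}\}$ is $\mathcal F_{m_0}$-measurable, and on it all $T_i$ with $i\ge m_0$ are finite, being quotients of $T_{m_0}$. On $\mathcal U'$ the group $T_{m_0}$ lies in the torsion subgroup of $\widetilde H_{k-1}(X[W_{m_0}])$, so $\log_2|T_{m_0}|\le\frac12N^k\log_2(k+1)$ by Lemma~\ref{lem:torsion}. Iterating \eqref{eq:decay} for the variables $\mathbf 1_{\mathcal U'}\log_2|T_i|$, $m_0\le i\le m$, and using that a nonzero finite group has $\log_2|\cdot|\ge1$, we get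
\begin{equation}\label{eq:stage2}
\mathbb{P}(\mathcal U',\ T_m\ne0)\le\mathbb{E}\bigl[\mathbf 1_{\mathcal U'}\log_2|T_m|\bigr]\le\tfrac12N^k\log_2(k+1)\,e^{-\lambda/14}.
\end{equation}

\subsection{Collecting the failure probabilities}
Since $W_m=V$, on $\mathcal S_2$ we have $T_m=\widetilde H_{k-1}(X)$. So if $\widetilde H_{k-1}(X)\ne0$, then one of the events in \eqref{eq:surj}, \eqref{eq:q}, \eqref{eq:stage1}, \eqref{eq:stage2} occurs, and
\[
\mathbb{P}\bigl(\widetilde H_{k-1}(X)\ne0\bigr)\le\bigl(N+2kN^{k-1}\bigr)\eta+\bigl(1+\tfrac12\log_2(k+1)\bigr)N^ke^{-\lambda/14}.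
\]
As $N+2kN^{k-1}\le(2k+1)N^k$ and $a_k=a_{k-1}+k$, the first term is at most $(2k+1)C_{k-1}N^{a_k}e^{-c_k\lambda}$. As $C_{k-1}\ge1$, $a_k\ge k$ and $c_k\le\frac1{14}$, the second is at most $(1+\log_2(k+1))C_{k-1}N^{a_k}e^{-c_k\lambda}$. The sum is $C_kN^{a_k}e^{-c_k\lambda}$ by \eqref{eq:constants}. This completes the proof of Theorem~\ref{thm:main}, and with it that of Theorem~\ref{thm:answer}. \qed

\section{Sharpness}\label{sec:sharp}

\subsection{The exponents}
When $S_{k-1}<1<S_k$, a $(k-2)$-face lies in many $(k-1)$-faces on average and a $(k-1)$-face in few $k$-faces. So the $(k-1)$-faces outnumber those of both neighboring dimensions, and a dimension count produces homology.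

\begin{proof}[Proof of Proposition~\ref{prop:exponents}]
Let $S_{k-1}<1<S_k$; then $\alpha_i<\infty$ for $i\le k-1$. Let $f_j$ be the number of $j$-faces, with $f_{-1}=1$, and let $\pi_l=\prod_{i\ge1}p_i^{\binom l{i+1}}$ be the probability that a fixed set of $l$ vertices is a face. From $\sum_{l=0}^j\binom li=\binom{j+1}{i+1}$ we get $\sum_{l=0}^jS_l=\sum_{i\ge1}\binom{j+1}{i+1}\alpha_i$, and therefore
\begin{equation}\label{eq:faces}
\mathbb{E}f_j=\binom n{j+1}\pi_{j+1}=\Theta\Bigl(n^{\sum_{l=0}^j(1-S_l)}\Bigr)\qquad(-1\le j\le k-1).
\end{equation}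
Hence $\mathbb{E}f_{k-2}=\Theta(n^{-(1-S_{k-1})})\,\mathbb{E}f_{k-1}$. If $\alpha_k<\infty$, formula \eqref{eq:faces} also holds for $j=k$ and gives $\mathbb{E}f_k=O(n^{1-S_k})\,\mathbb{E}f_{k-1}$; if $\alpha_k=\infty$, then $f_k=0$. In all cases $\mathbb{E}f_{k-2}+\mathbb{E}f_k=o(\mathbb{E}f_{k-1})$, and by Markov's inequality w.h.p.\ $f_{k-2}+f_k<\frac12\mathbb{E}f_{k-1}$.

The variance of $f_{k-1}$ is a sum of covariances over ordered pairs $(\sigma,\tau)$ of $k$-element sets. Disjoint pairs involve disjoint sets of coins and contribute $0$. If $|\sigma\cap\tau|=l\ge1$, the coins needed by both are those inside $\sigma\cap\tau$, so both sets are faces with probability $\pi_k^2/\pi_l$. There are $O(n^{2k-l})$ such pairs, and they contribute at most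
\[
O\Bigl(\frac{(n^k\pi_k)^2}{n^l\pi_l}\Bigr)=O\Bigl(\frac{(\mathbb{E}f_{k-1})^2}{\mathbb{E}f_{l-1}}\Bigr).
\]
For $1\le l\le k$ the exponent $\sum_{i=0}^{l-1}(1-S_i)$ of $\mathbb{E}f_{l-1}$ in \eqref{eq:faces} is at least $1$, because $S_0=0$ and $S_i\le S_{k-1}<1$ for $i\le k-1$. So $\operatorname{Var}f_{k-1}=O\bigl((\mathbb{E}f_{k-1})^2/n\bigr)$, and by Chebyshev's inequality w.h.p.\ $f_{k-1}>\frac12\mathbb{E}f_{k-1}$.

Over $\mathbb{Q}$ the space of $(k-1)$-cycles has dimension at least $f_{k-1}-f_{k-2}$, and the space of boundaries has dimension at most $f_k$. Thus w.h.p.\ $\dim\widetilde H_{k-1}(X;\mathbb{Q})\ge f_{k-1}-f_{k-2}-f_k>0$.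

For the last assertion, let $S_j\ne1$ for all $j\le k$. If $S_k<1$, then $S_j<1$ for all $j\le k$, and Theorem~\ref{thm:answer}(a) applies with each of $1,\dots,k$ in place of $k$. If $S_k>1$, let $k_0\le k$ be least with $S_{k_0}>1$. Then $k_0\ge1$ and $S_{k_0-1}\le1$, so $S_{k_0-1}<1$, and the first part gives $\widetilde H_{k_0-1}(X;\mathbb{Q})\ne0$ w.h.p.
\end{proof}

\subsection{The order $\log n$}
Here the obstruction of Section~\ref{sec:intro}, a face contained in no face of the next dimension, does occur.

\begin{proof}[Proof of Proposition~\ref{prop:log}]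
Let $p=p_k$. The $(k-1)$-skeleton of $X$ is complete, so each set of $k+1$ vertices is a face independently with probability $p$. Let $Q$ be the number of $(k-1)$-faces contained in no $k$-face. Each $(k-1)$-face lies in $n-k$ sets of $k+1$ vertices, and $\log(1-p)=-p+O(p^2)$, so
\[
\mathbb{E}Q=\binom nk(1-p)^{n-k}=n^{k-c+o(1)}\to\infty .
\]
Two distinct $(k-1)$-faces lie in at most one common set of $k+1$ vertices, namely their union, so both are counted by $Q$ with probability at most $(1-p)^{2(n-k)-1}$. Hence $\mathbb{E}Q^2\le\mathbb{E}Q+(\mathbb{E}Q)^2/(1-p)$, that is, $\operatorname{Var}Q\le\mathbb{E}Q+\frac p{1-p}(\mathbb{E}Q)^2=o\bigl((\mathbb{E}Q)^2\bigr)$. By Chebyshev's inequality, $Q>0$ w.h.p.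

Let $\tau$ be a face counted by $Q$, and let $\varphi\colon C_{k-1}(X)\otimes\mathbb{Q}\to\mathbb{Q}$ take the coefficient of $\tau$. The face $\tau$ does not occur in the boundary of any $k$-face of $X$, so $\varphi$ vanishes on boundaries. For a vertex $w\notin\tau$, the boundary of the simplex $w\cup\tau$, formed in the complex of all subsets of $[n]$, is a $(k-1)$-cycle of $X$, because the $(k-1)$-skeleton is complete; and $\varphi$ takes the value $\pm1$ on it. So this cycle represents a nonzero class in $\widetilde H_{k-1}(X;\mathbb{Q})$.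
\end{proof}

\begin{thebibliography}{1}
\bibitem{Fowler}
Christopher F. Fowler, \emph{Generalized Random Simplicial Complexes}, arXiv:1503.01831 (2015).
\end{thebibliography}
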